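\title{Large symmetric groups are Erd\H{o}s--Ko--Rado robust}

\begin{abstract}
The derangement graph of $\mathrm{Sym}(n)$ joins two permutations that disagree at every point, and its independence number is $(n-1)!$. The independence number grows if one deletes from the connection set the derangements that send $k$ to $l$ or $l$ to $k$. We prove that for all large $n$ no deletion of fewer inverse pairs of derangements has this effect. Moreover, every deletion that increases the independence number and uses fewer than $1+\frac1e-\kappa$ times as many inverse pairs contains a set of this form, and the constant $1+\frac1e$ is best possible.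
\end{abstract}

\section{Introduction}

Let $n\ge3$, let $\mathrm{Sym}(n)$ be the symmetric group on $[n]=\{1,\dots,n\}$, and let $\mathrm{Der}(n)$ be the set of derangements, the permutations without fixed points. Two permutations $g,h$ \emph{meet} if $g(k)=h(k)$ for some $k$, and are \emph{disjoint} otherwise. Products are compositions, $(hg^{-1})(m)=h(g^{-1}(m))$, so $hg^{-1}$ fixes $g(k)$ exactly when $h(k)=g(k)$. Thus $g$ and $h$ are disjoint if and only if $hg^{-1}\in\mathrm{Der}(n)$.

For a group $G$ and an inverse-closed set $S\subseteq G\setminus\{1\}$, the Cayley graph $\mathrm{Cay}(G,S)$ has vertex set $G$, with $g\sim h$ if and only if $hg^{-1}\in S$. (Under the opposite convention for products, replace every set of group elements below by the set of inverses; connection sets are inverse-closed and do not change.) The \emph{derangement graph} is $\Gamma_n=\mathrm{Cay}(\mathrm{Sym}(n),\mathrm{Der}(n))$. Its independent sets are the families of permutations in which any two members meet, and its independence number is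
\[
\alpha(\Gamma_n)=(n-1)! .
\]
Indeed, each set $G_{k\to l}=\{g\in\mathrm{Sym}(n):g(k)=l\}$ is independent of size $(n-1)!$. Conversely, let $C$ be the group generated by an $n$-cycle. Its nonidentity elements are derangements, so the right cosets $Cg$ partition $\mathrm{Sym}(n)$ into $(n-1)!$ cliques, and an independent set has at most one vertex in each. This is the Erd\H{o}s--Ko--Rado (EKR) bound for permutations.

How much of the graph does this bound need? To stay among Cayley graphs we delete elements of the connection set. An edge $\{g,sg\}$ carries the \emph{label} $\{s,s^{-1}\}$, and the labels of an inverse-closed set $X$ are the pairs $\{s,s^{-1}\}$ with $s\in X$; an involution forms a label $\{s\}$ by itself. Let $\ell(X)$ be the number of labels of $X$. For an inverse-closed $D\subseteq\mathrm{Der}(n)$ put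
\[
\Gamma_n(D)=\mathrm{Cay}(\mathrm{Sym}(n),\mathrm{Der}(n)\setminus D).
\]
Then $\alpha(\Gamma_n(D))\ge(n-1)!$, and we say that $D$ \emph{increases $\alpha$} if the inequality is strict.

There is an evident way to increase $\alpha$: make room for one more vertex next to a largest independent set. For $k\ne l$ let
\[
D_{k\to l}=\{x\in\mathrm{Der}(n):x(k)=l\},\qquad D_{k\leftrightarrow l}=D_{k\to l}\cup D_{l\to k}.
\]
Since $D_{k\to l}^{-1}=D_{l\to k}$, the set $D_{k\leftrightarrow l}$ is inverse-closed. Take $\sigma$ with $\sigma(k)=l$. Quotients of two elements of $G_{k\to k}$ fix $k$, and $\sigma g^{-1}$ sends $k$ to $l$ for every $g\in G_{k\to k}$. Hence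
\begin{equation}\label{eq:plusone}
G_{k\to k}\cup\{\sigma\}\ \text{ is independent in }\Gamma_n(D)\text{ whenever }D\supseteq D_{k\leftrightarrow l},
\end{equation}
and this family has $(n-1)!+1$ members. Conjugation by $\pi$ carries $D_{k\to l}$ to $D_{\pi(k)\to\pi(l)}$ and respects inverses, so the number
\[
L=\ell(D_{k\leftrightarrow l})
\]
depends only on $n$. We shall see that $L=(\frac1e+o(1))\,(n-1)!$. The group $\mathrm{Sym}(n)$ is \emph{EKR robust} if no inverse-closed $D\subseteq\mathrm{Der}(n)$ with $\ell(D)<L$ increases $\alpha$, that is, if the evident deletion is a cheapest one.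

For $n=3$ the two derangements form one label, $L=1$, and only $D=\emptyset$ has to be tested. It is known, by computer search, that $\mathrm{Sym}(n)$ is EKR robust for $n=3,4$ but not for $n=5$. The question whether $\mathrm{Sym}(n)$ is EKR robust for all sufficiently large $n$ is posed in \cite{GMMPS}. One would guess that it is, on the grounds that a family of more than $(n-1)!$ permutations should either look like some $G_{k\to l}$ or contain many disjoint pairs with many different quotients. The clique argument does not prove this. It shows that $D$ must meet every cyclic group generated by an $n$-cycle, but these groups number $(n-1)!/\phi(n)$, where $\phi$ is Euler's function, and one label for each of them is far fewer than $L$.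

\begin{theorem}\label{thm:robust}
There is $n_0$ such that $\mathrm{Sym}(n)$ is EKR robust for all $n\ge n_0$.
\end{theorem}

The cheapest deletions can be classified, and the classification persists up to a sharp threshold.

\begin{theorem}\label{thm:class}
\begin{enumerate}
\item[(a)] For every $\kappa>0$ there is $n_0(\kappa)$ with the following property. If $n\ge n_0(\kappa)$ and $D\subseteq\mathrm{Der}(n)$ is inverse-closed with $\ell(D)<(1+\frac1e-\kappa)L$, then $\alpha(\Gamma_n(D))>(n-1)!$ if and only if $D\supseteq D_{k\leftrightarrow l}$ for some $k\ne l$. In particular, for large $n$ the sets $D$ with the least number of labels that increase $\alpha$ are exactly the sets $D_{k\leftrightarrow l}$.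
\item[(b)] The constant $1+\frac1e$ is best possible: for large $n$ there are inverse-closed $D\subseteq\mathrm{Der}(n)$ with $\ell(D)\le(1+\frac1e+o(1))L$ and $\alpha(\Gamma_n(D))>(n-1)!$ that contain no set $D_{k\leftrightarrow l}$.
\end{enumerate}
\end{theorem}

Theorems~\ref{thm:robust} and~\ref{thm:class}(a) come from a statement about a single family. For $F\subseteq\mathrm{Sym}(n)$ let
\[
Q(F)=FF^{-1}\cap\mathrm{Der}(n)
\]
be the inverse-closed set of quotients of disjoint pairs in $F$. The family $F$ is independent in $\Gamma_n(D)$ if and only if $Q(F)\subseteq D$, so $\ell(Q(F))$ is the cost of making $F$ independent.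

\begin{theorem}\label{thm:main}
For every $\kappa>0$ there is $n_0(\kappa)$ such that for $n\ge n_0(\kappa)$ and every $F\subseteq\mathrm{Sym}(n)$ with $|F|\ge(n-1)!+1$, either $Q(F)\supseteq D_{k\leftrightarrow l}$ for some $k\ne l$, or $\ell(Q(F))\ge(1+\frac1e-\kappa)L$.
\end{theorem}

The bound on $|F|$ cannot be lowered by one, since $Q(G_{k\to l})=\emptyset$.

The proof of Theorem~\ref{thm:main} divides families by their largest density in a set $G_{k\to l}$. If all these densities are small, a fourth-moment inequality shows that the indicator of $F$ has little weight on the eigenspace of $\Gamma_n$ that is responsible for the EKR bound, and a second-moment count then gives far more than $L$ labels (Sections~\ref{sec:fourier} and~\ref{sec:spread}). Otherwise $F$ has positive density in some $G_{i\to j}$, and we cut it into the slices $F\cap G_{i\to l}$. Quotients between slices $l$ and $l'$ lie in $D_{l\to l'}$, and different pairs of slices share few labels, so the costs of the pairs add up. Two mixing lemmas (Section~\ref{sec:mixing}) bound the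 cost of a pair from below and reduce the problem to two or three slices (Section~\ref{sec:concentrated}). The extremal configuration is elementary and we treat it first, in Section~\ref{sec:slices}, where Theorem~\ref{thm:class}(b) is also proved.

\section{Reduction and basic counts}\label{sec:basic}

Throughout, $N=(n-1)!=|G_{k\to l}|$, $d_n=|\mathrm{Der}(n)|$ and $p=d_n/(n-1)$. The symbol $o(1)$ denotes a quantity that tends to $0$ as $n\to\infty$ at a rate that may depend on constants fixed beforehand, but not on the families, permutations or points involved.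

\begin{proof}[Proof of Theorems~\ref{thm:robust} and~\ref{thm:class}(a) from Theorem~\ref{thm:main}]
Let $n\ge n_0(\kappa)$ and $\ell(D)<(1+\frac1e-\kappa)L$. If $D$ increases $\alpha$, take an independent set $F$ of $\Gamma_n(D)$ with $|F|=N+1$. Then $Q(F)\subseteq D$, so $\ell(Q(F))\le\ell(D)$, the second alternative of Theorem~\ref{thm:main} fails, and $D\supseteq Q(F)\supseteq D_{k\leftrightarrow l}$ for some $k\neq l$. The converse is \eqref{eq:plusone}.

Now take $\kappa=0.1$, so that $1+\frac1e-\kappa>1$. A set $D$ with $\ell(D)\le L$ that increases $\alpha$ contains some $D_{k\leftrightarrow l}$, which already has $L$ labels. Hence $\ell(D)=L$ and $D=D_{k\leftrightarrow l}$. This gives Theorem~\ref{thm:robust} and the last sentence of Theorem~\ref{thm:class}(a).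
\end{proof}

\begin{lemma}\label{lem:counts}
\begin{enumerate}
\item[(a)] $n!/3\le d_n\le n!/2$ and $d_n=(\frac1e+o(1))\,n!$.
\item[(b)] For $k\ne l$ we have $|D_{k\to l}|=p$. Moreover $N/3\le p\le N$ and $p=(\frac1e+o(1))N$.
\item[(c)] $\sum_{x\in\mathrm{Der}(n)}\mathrm{sgn}(x)=(-1)^{n-1}(n-1)$. For $k\ne l$, the even and the odd elements of $D_{k\to l}$ each number $(\frac1{2e}+o(1))N$.
\item[(d)] Let $j\ne l$ and $b\in G_{i\to l}$. The map $a\mapsto ba^{-1}$ is a bijection from $G_{i\to j}$ to $G_{j\to l}$. It carries the elements disjoint from $b$ onto $D_{j\to l}$, and it multiplies signs by $\mathrm{sgn}(b)$.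
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By inclusion--exclusion $d_n/n!=\sum_{r=0}^n(-1)^r/r!$. The terms alternate and decrease, so for $n\ge2$ the sum lies between its values $\frac13$ at $n=3$ and $\frac12$ at $n=2$.

(b) For fixed $k$ the $n-1$ sets $D_{k\to l}$ partition $\mathrm{Der}(n)$ and are conjugate to each other. So each has size $p=\frac{n}{n-1}\cdot\frac{d_n}{n!}\,N$, and (a) applies.

(c) Let $J$ be the all-ones matrix. The expansion of $\det(J-I)$ is the sum of $\mathrm{sgn}(x)$ over derangements, and $J-I$ has the eigenvalue $n-1$ once and $-1$ with multiplicity $n-1$. Conjugation preserves signs, so each $D_{k\to l}$ has sign sum $(-1)^{n-1}$, and its sign classes have sizes $\frac12(p+1)$ and $\frac12(p-1)$.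

(d) We have $ba^{-1}(j)=b(i)=l$, the map is injective, and both sets have $N$ elements.
\end{proof}

The next lemma converts numbers of elements into numbers of labels. Prescribing two values of a permutation leaves only $(n-2)!=o(N)$ possibilities, so all overlaps are negligible.

\begin{lemma}\label{lem:labels}
Let $X_r\subseteq D_{k_r\to l_r}$ for $1\le r\le m$, where the unordered pairs $\{k_r,l_r\}$ are distinct. Then
\[
\ell\Bigl(\,\bigcup_{r=1}^m(X_r\cup X_r^{-1})\Bigr)\ge\sum_{r=1}^m|X_r|-m^2(n-2)! .
\]
Moreover $p-(n-2)!\le L\le p$, so that $L\le N$ and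
\begin{equation}\label{eq:L}
L=\bigl(\tfrac1e+o(1)\bigr)N,\qquad N=(e+o(1))L .
\end{equation}
\end{lemma}

\begin{proof}
Let $\Lambda_r$ be the set of labels that meet $X_r$. If $x$ and $x^{-1}$ both lie in $X_r$, then $x(k_r)=l_r$ and $x(l_r)=k_r$, which holds for $(n-2)!$ permutations. Hence $|\Lambda_r|\ge|X_r|-(n-2)!$. A label in $\Lambda_r\cap\Lambda_s$ with $r\ne s$ contains an $x\in D_{k_r\to l_r}$ that lies in $D_{k_s\to l_s}$ or in $D_{l_s\to k_s}$. The ordered pair $(k_r,l_r)$ differs from $(k_s,l_s)$ and from $(l_s,k_s)$, so each alternative holds for at most $(n-2)!$ permutations, and $|\Lambda_r\cap\Lambda_s|\le2(n-2)!$. Therefore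
\[
\Bigl|\bigcup_r\Lambda_r\Bigr|\ge\sum_r|\Lambda_r|-\sum_{r<s}|\Lambda_r\cap\Lambda_s|\ge\sum_r|X_r|-\bigl(m+m(m-1)\bigr)(n-2)! .
\]
The case $m=1$, $X_1=D_{k\to l}$ gives $L\ge p-(n-2)!$, and $L\le p$ because every label of $D_{k\leftrightarrow l}$ contains an element of $D_{k\to l}$.
\end{proof}

\section{Two slices, three slices and the constant $1+1/e$}\label{sec:slices}

Fix a point $i$ and cut a family $F$ into the \emph{slices} $F_l=F\cap G_{i\to l}$, $l\in[n]$. Two members of one slice meet at $i$. Between different slices, Lemma~\ref{lem:counts}(d) gives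
\begin{equation}\label{eq:slices}
F_{l'}F_l^{-1}\cap\mathrm{Der}(n)\subseteq Q(F)\cap D_{l\to l'}\qquad(l\ne l').
\end{equation}
A derangement that is missing from $Q(F)$ constrains two slices.

\begin{lemma}\label{lem:two}
Let $j\ne l$ and $x\in D_{j\to l}\setminus Q(F)$. Then $F_j$ and $x^{-1}F_l$ are disjoint subsets of $G_{i\to j}$. In particular, if $|F_j|+|F_l|>N$, then $D_{j\leftrightarrow l}\subseteq Q(F)$.
\end{lemma}

\begin{proof}
Since $x^{-1}(l)=j$, we have $x^{-1}F_l\subseteq G_{i\to j}$. If $a=x^{-1}b$ with $a\in F_j$ and $b\in F_l$, then $x=ba^{-1}\in Q(F)$, which is false. If $|F_j|+|F_l|>N=|G_{i\to j}|$, no such $x$ exists, so $D_{j\to l}\subseteq Q(F)$, and $Q(F)$ is inverse-closed.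
\end{proof}

This settles families of size $N+1$ that occupy two slices; it is the point at which the strict inequality $|F|>N$ produces the first alternative of Theorem~\ref{thm:main}. To escape, a family needs a third slice. The most economical attempt has $|F_j|+|F_l|=N$ and one further element $\sigma\in F_{l'}$. If $x\in D_{j\to l}$ is missing from $Q(F)$, then $F_j$ and $x^{-1}F_l$ partition $G_{i\to j}$: for every $g\in G_{i\to j}$, exactly one of $g$ and $xg$ belongs to $F$. Choosing $g$ creates the quotient $\sigma g^{-1}$ if $g$ is disjoint from $\sigma$. Choosing $xg$ creates the quotient $\sigma(xg)^{-1}$ if $xg$ is disjoint from $\sigma$, that is, if $g$ is disjoint from $x^{-1}\sigma$. Only those $g$ that are disjoint from both $\sigma$ and $x^{-1}\sigma$ pay under either choice.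

\begin{example}\label{ex:four}
Let $n=4$ and write $g$ as the word $g(1)g(2)g(3)g(4)$. Here $D_{1\to2}=\{2143,2341,2413\}$ with inverses $2143,4123,3142$, so $|D_{1\leftrightarrow2}|=5$ and $L=3$. Take $i=j=1$, $l=2$, $l'=3$, $x=2341$ and $\sigma=3214$. Then $x^{-1}\sigma=2143$, and the six elements of $G_{1\to1}$ behave as follows.
\[
\begin{array}{l|cccccc}
g&1234&1243&1324&1342&1423&1432\\\hline
\text{disjoint from }\sigma=3214&\text{no}&\text{no}&\text{no}&\text{yes}&\text{yes}&\text{yes}\\
\text{disjoint from }x^{-1}\sigma=2143&\text{yes}&\text{no}&\text{yes}&\text{no}&\text{no}&\text{yes}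
\end{array}
\]
The first three elements are kept at no cost. The next two are replaced by $x\cdot1342=2413$ and $x\cdot1423=2134$, both of which meet $\sigma$. The last pays either way; we keep it, and it creates the quotient $\sigma\cdot1432^{-1}=3412$. The family
\[
F=\{1234,1243,1324,1432\}\cup\{2413,2134\}\cup\{3214\}
\]
has $7>3!$ members. The quotients from the first slice to the second lie in $D_{1\to2}\setminus\{x\}=\{2143,2413\}$, so $Q(F)\subseteq D=\{2143,\,2413,\,3142,\,3412\}$. This $D$ increases $\alpha$, has $3=L$ labels, and has too few elements to contain any $D_{k\leftrightarrow l}$. So the classification in Theorem~\ref{thm:class}(a) fails for $n=4$: one label was saved in $D_{1\leftrightarrow2}$ and one was spent in $D_{1\leftrightarrow3}$.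
\end{example}

For large $n$ the balance is different, because a fixed proportion of $G_{i\to j}$ pays. A random $g$ is disjoint from a given permutation with probability about $e^{-1}$, and from two disjoint permutations with probability about $e^{-2}$.

\begin{lemma}\label{lem:rook}
Let $\sigma,\sigma'$ be disjoint permutations with $\sigma(i)\ne j$ and $\sigma'(i)\ne j$, and let $W$ be the set of $g\in G_{i\to j}$ that are disjoint from both $\sigma$ and $\sigma'$. Then $|W|=(e^{-2}+o(1))N$.
\end{lemma}

\begin{proof}
Put $m=n-1$ and view $g\in G_{i\to j}$ as a bijection $[n]\setminus\{i\}\to[n]\setminus\{j\}$, that is, as $m$ cells $(k,g(k))$ of an $m\times m$ array, one in each row and column. At $i$ the permutation $g$ differs from $\sigma$ and $\sigma'$ by hypothesis. The cells $(k,\sigma(k))$ and $(k,\sigma'(k))$ with $k\ne i$ are $2m$ distinct cells, because $\sigma$ and $\sigma'$ are disjoint. Two of them lie in column $j$, outside the array, and the others form a board of $c=2m-2$ cells with at most two cells in each row and in each column. The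 set $W$ consists of the bijections that avoid the board.

Let $R_r$ be the number of $r$-sets of board cells with no two in a row or column. Such a set is contained in $(m-r)!$ bijections, and any other $r$-set in none. The Bonferroni inequalities state that the inclusion--exclusion sum truncated after an even (odd) index is an upper (lower) bound, so for every $t\ge0$
\[
\sum_{r=0}^{2t+1}(-1)^rR_r\frac{(m-r)!}{m!}\le\frac{|W|}{N}\le\sum_{r=0}^{2t}(-1)^rR_r\frac{(m-r)!}{m!}.
\]
When cells are chosen one at a time, each choice excludes at most three cells: itself, one more in its row and one more in its column. Hence for fixed $r$ and large $m$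
\[
\frac{c(c-3)\cdots(c-3(r-1))}{r!}\le R_r\le\binom cr .
\]
Both bounds depend only on $m$ and $r$ and are asymptotic to $(2m)^r/r!$, so $R_r(m-r)!/m!\to2^r/r!$ uniformly over all boards. Let $m\to\infty$ and then $t\to\infty$, and use $\sum_r(-2)^r/r!=e^{-2}$.
\end{proof}

We record the lower bound in the approximate form needed later.

\begin{lemma}\label{lem:three}
Let $j,l,l'$ be distinct, let $\sigma\in F_{l'}$ and $x\in D_{j\to l}\setminus Q(F)$, and suppose $|F_j|+|F_l|\ge(1-\eta)N$. Then
\[
|Q(F)\cap D_{j\to l'}|+|Q(F)\cap D_{l\to l'}|\ge(e^{-2}-\eta-o(1))N .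
\]
\end{lemma}

\begin{proof}
The permutations $\sigma$ and $x^{-1}\sigma$ are disjoint because $x$ has no fixed point. Also $\sigma(i)=l'\ne j$, and $x^{-1}\sigma(i)=x^{-1}(l')\ne j$ because $x(j)=l\ne l'$. By Lemma~\ref{lem:rook}, the set $W$ of $g\in G_{i\to j}$ disjoint from both has $(e^{-2}+o(1))N$ elements. By Lemma~\ref{lem:two}, $F_j$ and $x^{-1}F_l$ are disjoint, so together they cover all but at most $\eta N$ elements of $G_{i\to j}$. If $g\in W\cap F_j$, then $\sigma g^{-1}\in Q(F)\cap D_{j\to l'}$ by \eqref{eq:slices}. If $g\in W\cap x^{-1}F_l$, then $xg\in F_l$ is disjoint from $\sigma$, so $\sigma(xg)^{-1}\in Q(F)\cap D_{l\to l'}$. Both maps are injective.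
\end{proof}

If $Q(F)$ also contains almost all of $D_{j\to l}$, the total cost is about $(e^{-1}+e^{-2})N$, which is $(1+\frac1e)L$ by \eqref{eq:L}. The recipe of Example~\ref{ex:four} attains this.

\begin{proof}[Proof of Theorem~\ref{thm:class}(b)]
Let $n\ge4$, $x=(1\,2\,3\cdots n)$ and $\sigma=(1\,3)$. Put
\begin{gather*}
B'=\{g\in G_{1\to1}:g\text{ meets }x^{-1}\sigma\text{ and is disjoint from }\sigma\},\\
A=G_{1\to1}\setminus B',\qquad B=xB'\subseteq G_{1\to2},\qquad F=A\cup B\cup\{\sigma\}.
\end{gather*}
The three parts are the slices $F_1,F_2,F_3$ for $i=1$, so $|F|=N+1$, and $D=Q(F)$ increases $\alpha$.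

We list the quotients. Let $Y=BA^{-1}\cap\mathrm{Der}(n)\subseteq D_{1\to2}$. Then $x\notin Y$, since $xa\in B$ with $a\in A$ would give $a\in B'$. Each $b=xg\in B$ meets $\sigma$, because $g$ meets $x^{-1}\sigma$, so $B$ and $\sigma$ contribute nothing. Let $Z=\sigma A^{-1}\cap\mathrm{Der}(n)\subseteq D_{1\to3}$. An element $g\in A$ that is disjoint from $\sigma$ is also disjoint from $x^{-1}\sigma$, as otherwise $g\in B'$. Lemma~\ref{lem:rook} applies with $i=j=1$, since $\sigma$ and $x^{-1}\sigma$ are disjoint, $\sigma(1)=3$ and $x^{-1}\sigma(1)=2$. It gives $|Z|\le(e^{-2}+o(1))N$. Now $D=Y\cup Y^{-1}\cup Z\cup Z^{-1}$, so by \eqref{eq:L}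
\[
\ell(D)\le|Y|+|Z|\le\bigl(\tfrac1e+\tfrac1{e^2}+o(1)\bigr)N=\bigl(1+\tfrac1e+o(1)\bigr)L .
\]

It remains to show that $D$ contains no $D_{k\leftrightarrow l}$ for large $n$. Let $\{k,l\}=\{1,2\}$. Then $x\in D_{1\to2}$ and $x\notin Y$, while membership in $Y^{-1}$, $Z$ or $Z^{-1}$ would require $x(2)=1$, $x(1)=3$ or $x(3)=1$; in fact $x(2)=3$, $x(1)=2$, $x(3)=4$. So $x\notin D$. Let $\{k,l\}=\{1,3\}$. The set $D_{1\to3}$ misses $Y$ and meets each of $Y^{-1}\subseteq D_{2\to1}$ and $Z^{-1}\subseteq D_{3\to1}$ in at most $(n-2)!$ elements, so $|D\cap D_{1\to3}|\le(e^{-2}+o(1))N<p$. For any other pair, $D_{k\to l}$ meets each of $D_{1\to2},D_{2\to1},D_{1\to3},D_{3\to1}$ in at most $(n-2)!$ elements, so $|D\cap D_{k\to l}|\le4(n-2)!<N/3\le p$.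
\end{proof}

A second family shows that two large slices need not produce almost all of $D_{j\to l}$. The proof of Theorem~\ref{thm:main} has to treat it separately.

\begin{example}\label{ex:parity}
Let $F$ consist of the $N/2$ even elements of $G_{1\to1}$, the $N/2$ even elements of $G_{1\to2}$, and one even element of $G_{1\to3}$. By Lemma~\ref{lem:counts}(d), $Q(F)$ is the set of even elements of $D_{1\leftrightarrow2}\cup D_{1\leftrightarrow3}\cup D_{2\leftrightarrow3}$. By Lemmas~\ref{lem:counts}(c) and~\ref{lem:labels} it has $(\frac3{2e}+o(1))N=(\frac32+o(1))L$ labels. This is more than the extremal cost, since $1+\frac1e<1.37$.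
\end{example}

\section{Harmonic analysis on the symmetric group}\label{sec:fourier}

\subsection{Representations}

We recall the standard facts that we use. The irreducible representations $\rho_\lambda$ of $\mathrm{Sym}(n)$ are indexed by the partitions $\lambda$ of $n$ and can be taken to consist of real orthogonal matrices. Let $f^\lambda=\dim\rho_\lambda$, let $\chi_\lambda$ be the character, and let $\lambda'$ be the conjugate partition. Then $\rho_{\lambda'}\cong\rho_\lambda\otimes\mathrm{sgn}$. The partition $(n)$ gives the trivial representation and $(1^n)$ the sign. The permutation representation on $\mathbb R^n$ is $\rho_{(n)}\oplus\rho_{(n-1,1)}$, so $f^{(n-1,1)}=n-1$ and $\chi_{(n-1,1)}(g)$ is the number of fixed points of $g$ minus one. The \emph{branching rule} gives $f^\lambda=\sum f^{\lambda^-}$, summed over the partitions $\lambda^-$ of $n-1$ obtained by removing one box from the diagram of $\lambda$. The \emph{hook formula} states that $f^\lambda$ is $n!$ divided by the product of the hook lengths.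

Let $\mathbb E$ be the uniform average over $\mathrm{Sym}(n)$, and give real functions on $\mathrm{Sym}(n)$ the inner product $\mathbb E[\varphi\psi]$. By Schur orthogonality the functions $g\mapsto\sqrt{f^\lambda}\,\rho_\lambda(g)_{ab}$ form an orthonormal basis. Let $U_\lambda$ be the span of those that belong to $\lambda$, of dimension $(f^\lambda)^2$, and let $w_\lambda(\varphi)$ be the squared norm of the projection of $\varphi$ to $U_\lambda$. With $\hat\varphi(\lambda)=\sum_g\varphi(g)\rho_\lambda(g)$ and the Hilbert--Schmidt norm $\|M\|^2=\sum_{a,b}M_{ab}^2$, expansion in this basis gives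
\begin{equation}\label{eq:plancherel}
w_\lambda(\varphi)=\frac{f^\lambda\,\|\hat\varphi(\lambda)\|^2}{(n!)^2},\qquad\mathbb E\varphi^2=\sum_\lambda w_\lambda(\varphi).
\end{equation}
Multiplication by $\mathrm{sgn}$ is an isometry that maps $U_\lambda$ onto $U_{\lambda'}$.

Four representations are small. All others have at least quadratic dimension, which will make their contributions negligible.

\begin{lemma}\label{lem:dim}
If $n\ge9$ and $\lambda$ is none of $(n),(1^n),(n-1,1),(2,1^{n-2})$, then $f^\lambda\ge n(n-3)/40\ge n^2/60$.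
\end{lemma}

\begin{proof}
The partitions in question are those with $\lambda_1,\lambda_1'\le n-2$. Let $t(n)$ be the least $f^\lambda$ among them. We prove $t(n)\ge n(n-3)/40$ for $n\ge7$ by induction. For $n=7,8$ the bound is at most $1$. Let $n\ge9$.

If $\lambda_1=n-2$ or $\lambda_1'=n-2$, then $\lambda$ or $\lambda'$ is $(n-2,2)$ or $(n-2,1,1)$. The hook products are $2(n-1)(n-2)\,(n-4)!$ and $2n\,(n-3)!$, so $f^\lambda$ is $n(n-3)/2$ or $(n-1)(n-2)/2$.

Otherwise $\lambda_1,\lambda_1'\le n-3=(n-1)-2$. If $\lambda$ has at least two removable boxes, branching gives $f^\lambda\ge2t(n-1)$. If it has only one, it is a rectangle $(r^s)$ with $r,s\ge2$, and branching twice gives $f^\lambda=f^{(r^{s-1},\,r-2)}+f^{(r^{s-2},\,(r-1)^2)}$. Since $r,s\le n/2\le(n-2)-2$, this is at least $2t(n-2)$. In both cases induction gives $f^\lambda\ge2(n-2)(n-5)/40$, and $2(n-2)(n-5)-n(n-3)=n^2-11n+20\ge0$ for $n\ge9$. Finally $n-3\ge2n/3$ for $n\ge9$.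
\end{proof}

\subsection{Eigenvalues of the derangement graph}

Let $T$ be the adjacency operator of $\Gamma_n$, $(T\varphi)(g)=\sum_{s\in\mathrm{Der}(n)}\varphi(sg)$. For a set $A$, the value $(T\mathbf 1_A)(b)$ is the number of $a\in A$ disjoint from $b$.

\begin{lemma}\label{lem:eigen}
The operator $T$ acts on $U_\lambda$ as a scalar $\xi_\lambda$, with $\xi_{(n)}=d_n$ and $\xi_{(n-1,1)}=-p$. For large $n$, $|\xi_\lambda|\le60\,(n-2)!$ for all other $\lambda$.
\end{lemma}

\begin{proof}
The matrix $\sum_{s\in\mathrm{Der}(n)}\rho_\lambda(s)$ commutes with $\rho_\lambda$, because $\mathrm{Der}(n)$ is closed under conjugation. By Schur's lemma it equals $\xi_\lambda I$, and the trace gives $\xi_\lambda=\frac1{f^\lambda}\sum_s\chi_\lambda(s)$. Since $\sum_s\rho_\lambda(sg)=\xi_\lambda\rho_\lambda(g)$, the operator $T$ multiplies every matrix entry of $\rho_\lambda$ by $\xi_\lambda$. On derangements $\chi_{(n)}=1$, $\chi_{(n-1,1)}=-1$ and $\chi_{(2,1^{n-2})}=-\mathrm{sgn}$. This gives the first two values and, with Lemma~\ref{lem:counts}(c), $|\xi_{(1^n)}|=n-1$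 and $|\xi_{(2,1^{n-2})}|=1$. For the remaining $\lambda$ use $\sum_\lambda(f^\lambda)^2\xi_\lambda^2=\mathrm{tr}\,T^2=n!\,d_n\le(n!)^2$, where the trace counts the ones in the symmetric $0$--$1$ matrix of $T$. With Lemma~\ref{lem:dim}, $|\xi_\lambda|\le n!/f^\lambda\le60\,n!/n^2\le60\,(n-2)!$.
\end{proof}

\subsection{Level one}

The eigenvalue $-p$ has order $N$, and all others except $d_n$ are smaller by a factor of order $n$. So the space $U_{(n-1,1)}$, which we call \emph{level one}, needs an explicit description. Let $\mathbf 1_{kl}$ be the indicator of $G_{k\to l}$. Call an $n\times n$ matrix $c$ \emph{balanced} if all its row and column sums vanish, and put $u_c=\sum_{k,l}c_{kl}\mathbf 1_{kl}$, so that $u_c(g)=\sum_kc_{k\,g(k)}$.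

\begin{lemma}\label{lem:level}
$U_{(n-1,1)}=\{u_c:c\text{ balanced}\}$, and $\mathbb Eu_c^2=\frac1{n-1}\sum_{k,l}c_{kl}^2$ for balanced $c$. If $\mathbb E\varphi=0$, the projection of $\varphi$ to $U_{(n-1,1)}$ is $\varphi_1=u_c$ with $c_{kl}=(n-1)\,\mathbb E[\varphi\mathbf 1_{kl}]$, and
\begin{equation}\label{eq:level}
\sum_g\varphi_1(g)^2=\frac{n-1}{n!}\sum_{k,l}\Bigl(\,\sum_{g(k)=l}\varphi(g)\Bigr)^2.
\end{equation}
\end{lemma}

\begin{proof}
We have $\mathbb E\mathbf 1_{kl}=\frac1n$, and $\mathbb E[\mathbf 1_{ab}\mathbf 1_{kl}]$ equals $\frac1{n(n-1)}$ if $a\ne k$ and $b\ne l$, and $0$ if exactly one of $a=k$, $b=l$ holds. For balanced $c$, removing row $k$ and column $l$ from the total sum gives $\sum_{a\ne k,\,b\ne l}c_{ab}=c_{kl}$. Hence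
\begin{equation}\label{eq:coef}
\mathbb E[u_c\mathbf 1_{kl}]=\frac{c_{kl}}n+\frac{c_{kl}}{n(n-1)}=\frac{c_{kl}}{n-1},
\end{equation}
and summing against $c_{kl}$ gives the formula for $\mathbb Eu_c^2$. In particular $c\mapsto u_c$ is injective on the $(n-1)^2$-dimensional space of balanced matrices. The functions $\mathbf 1_{kl}$ are the matrix entries of the permutation representation, so they span $U_{(n)}\oplus U_{(n-1,1)}$, where $U_{(n)}$ consists of the constants. Each $u_c$ has mean zero and so lies in $U_{(n-1,1)}$, which has dimension $(n-1)^2$. This proves the first claim. If $\mathbb E\varphi=0$, then $\varphi-\varphi_1$ is orthogonal to every $\mathbf 1_{kl}$, so \eqref{eq:coef} identifies the coefficients and $\mathbb E\varphi_1^2=(n-1)\sum_{k,l}(\mathbb E[\varphi\mathbf 1_{kl}])^2$. Multiply by $n!$.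
\end{proof}

A level-one function is a sum of $n$ weakly dependent terms. If no coefficient is large it cannot have heavy tails, in the following sense.

\begin{lemma}\label{lem:fourth}
Let $c$ be balanced, $u=u_c$, $V=\mathbb Eu^2$ and $\|c\|_\infty=\max|c_{kl}|$. Then $\mathbb Eu^4\le36\|c\|_\infty^2V+48V^2$.
\end{lemma}

\begin{proof}
We compare $u$ at a random permutation and at a random neighbor. Let $\sigma$ be uniform, let $(k,l)$ be an independent uniform ordered pair of distinct points, and put $\sigma'=\sigma\circ(k\,l)$. The pairs $(\sigma,\sigma')$ and $(\sigma',\sigma)$ have the same distribution. Let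
\[
\Delta=u(\sigma)-u(\sigma')=c_{k\sigma(k)}+c_{l\sigma(l)}-c_{k\sigma(l)}-c_{l\sigma(k)} .
\]
Given $\sigma$, each of the first two terms has mean $u(\sigma)/n$. Since $\sum_{l\ne k}c_{k\sigma(l)}=-c_{k\sigma(k)}$, each of $c_{k\sigma(l)}$ and $c_{l\sigma(k)}$ has mean $-u(\sigma)/(n(n-1))$. Thus $\mathbb E[\Delta\mid\sigma]=\frac2{n-1}u(\sigma)$. Put $q(\sigma)=\sum_kc_{k\sigma(k)}^2$ and $S=\sum_{k,l}c_{kl}^2=(n-1)V$. The square of a sum of four numbers is at most four times the sum of their squares, so
\[
\mathbb E[\Delta^2\mid\sigma]\le4\Bigl(\frac{2q(\sigma)}n+\frac{2S}{n(n-1)}\Bigr)=\frac8n\bigl(q(\sigma)+V\bigr).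
\]
Exchanging $\sigma$ and $\sigma'$ changes the sign of $\Delta$. Together with $(y-z)(y^3-z^3)=(y-z)^2(y^2+yz+z^2)\le\frac32(y-z)^2(y^2+z^2)$ this gives
\[
\frac2{n-1}\mathbb Eu^4=\mathbb E[\Delta\,u(\sigma)^3]=\tfrac12\mathbb E\bigl[\Delta\,(u(\sigma)^3-u(\sigma')^3)\bigr]\le\tfrac32\mathbb E[\Delta^2u(\sigma)^2]\le\frac{12}n\bigl(\mathbb E[u^2q]+V^2\bigr).
\]
By the Cauchy--Schwarz inequality and $6\sqrt{yz}\le\frac12y+18z$,
\[
\mathbb Eu^4\le6\,(\mathbb Eu^4\,\mathbb Eq^2)^{1/2}+6V^2\le\tfrac12\mathbb Eu^4+18\,\mathbb Eq^2+6V^2,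
\]
so $\mathbb Eu^4\le36\,\mathbb Eq^2+12V^2$. Expanding $q^2$ into diagonal and off-diagonal terms,
\[
\mathbb Eq^2\le\frac1n\sum_{k,l}c_{kl}^4+\frac{S^2}{n(n-1)}\le\|c\|_\infty^2V+V^2.\qedhere
\]
\end{proof}

\section{Families with small density in every $G_{k\to l}$}\label{sec:spread}

\begin{proposition}\label{prop:spread}
Let $\varepsilon=10^{-4}$ and let $n$ be large. If $|F|=N+1$ and $|F\cap G_{k\to l}|\le\varepsilon N$ for all $k,l$, then $|Q(F)|\ge4N$.
\end{proposition}

Let $\varphi=\mathbf 1_F$ and $\mu=\mathbb E\varphi$. The number of disjoint pairs in $F$ is $n!\,\mathbb E[\varphi\,T\varphi]$, whose main terms are $d_n\mu^2$ and $-pV$ with $V=w_{(n-1,1)}(\varphi)$. For $F=G_{k\to l}$ we have $\mu=\frac1n$ and $V=\mu-\mu^2=\frac{n-1}{n^2}$, and the two terms cancel exactly. So the first task is to show that the density hypothesis forces $V$ to be a small fraction of $\mu$.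

\begin{proof}
Here $\mu=\frac1n+\frac1{n!}$, so $\frac1n\le\mu\le\varepsilon$ and $\frac1{n-1}\le\frac2n\le2\mu$. Write $w_\lambda=w_\lambda(\varphi)$; then $\sum_\lambda w_\lambda=\mathbb E\varphi^2=\mu$.

\emph{Step 1: little weight on the two representations of dimension $n-1$.} Let $\psi$ be $\varphi$ or $\varphi\cdot\mathrm{sgn}$, let $u=u_c$ be the projection of $\psi$ to level one, and let $V=\mathbb Eu^2=\mathbb E[\psi u]$. Then $V$ is $w_{(n-1,1)}$ or $w_{(2,1^{n-2})}$, respectively. Lemma~\ref{lem:level} applied to $\psi-\mathbb E\psi$ gives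
\[
c_{kl}=\frac{n-1}n\Bigl(\frac1N\sum_{g(k)=l}\psi(g)-\mathbb E\psi\Bigr).
\]
Both terms in the parentheses are at most $\varepsilon$ in absolute value, the first by hypothesis, so $\|c\|_\infty\le2\varepsilon$. Since $|\psi|=\mathbf 1_F$, H\"older's inequality gives $V\le(\mathbb E|\psi|^{4/3})^{3/4}(\mathbb Eu^4)^{1/4}=\mu^{3/4}(\mathbb Eu^4)^{1/4}$. By Lemma~\ref{lem:fourth}, $V^4\le\mu^3(144\varepsilon^2V+48V^2)$. One of the two terms on the right is at least half of $V^4$, so $V^3\le288\,\varepsilon^2\mu^3$ or $V^2\le96\mu^3$. In either case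
\begin{equation}\label{eq:theta}
w_{(n-1,1)},\ w_{(2,1^{n-2})}\le\theta\mu,\qquad\theta=7\varepsilon^{2/3}+10\mu^{1/2}\le\tfrac1{34},
\end{equation}
where the last bound holds for large $n$ because $7\varepsilon^{2/3}<0.016$.

\emph{Step 2: many disjoint pairs.} Let $r(x)$ be the number of $(g,h)\in F^2$ with $hg^{-1}=x$. By Lemma~\ref{lem:eigen}, $w_{(n)}=\mu^2$ and \eqref{eq:theta},
\[
\sum_{x\in\mathrm{Der}(n)}r(x)=n!\sum_\lambda\xi_\lambda w_\lambda\ge n!\bigl(d_n\mu^2-p\,\theta\mu-60\,(n-2)!\,\mu\bigr).
\]
Now $p\le2\mu d_n$, and $(n-2)!\le n\mu\,(n-2)!=\frac{n!}{n-1}\mu\le\frac{3d_n}{n-1}\mu$. Hence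
\begin{equation}\label{eq:pairs}
\sum_{x\in\mathrm{Der}(n)}r(x)\ge n!\,d_n\mu^2\Bigl(1-2\theta-\frac{180}{n-1}\Bigr)\ge\tfrac12\,n!\,d_n\mu^2 .
\end{equation}

\emph{Step 3: the quotients are spread out.} Many pairs may share a quotient. The trivial bound $r(x)\le|F|$ turns \eqref{eq:pairs} into $|Q(F)|\ge(\frac1{2e}+o(1))N$ only, which is not enough, so we bound the second moment of $r$. We have $\hat r(\lambda)=\sum_{g,h\in F}\rho_\lambda(h)\rho_\lambda(g)^{-1}=\hat\varphi(\lambda)\hat\varphi(\lambda)^{\mathsf T}$, and $\|MM^{\mathsf T}\|\le\|M\|^2$. Using \eqref{eq:plancherel} for $r$ and then for $\varphi$,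
\[
\sum_xr(x)^2\le\frac1{n!}\sum_\lambda f^\lambda\|\hat\varphi(\lambda)\|^4=(n!)^3\sum_\lambda\frac{w_\lambda^2}{f^\lambda}.
\]
The partitions $(n)$ and $(1^n)$ contribute at most $\mu^4$ each, because $w_{(1^n)}=(\mathbb E[\varphi\,\mathrm{sgn}])^2\le\mu^2$. The two of dimension $n-1$ contribute at most $2\theta^2\mu^2/(n-1)\le4\theta^2\mu^3$ together, by \eqref{eq:theta}; this is where the bound for $(2,1^{n-2})$ is used. The rest contribute at most $\frac{60}{n^2}(\sum_\lambda w_\lambda)^2\le60\mu^4$ by Lemma~\ref{lem:dim}. So $\sum_xr(x)^2\le(n!)^3(62\mu^4+4\theta^2\mu^3)$.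

\emph{Step 4: conclusion.} The support of $r$ in $\mathrm{Der}(n)$ is $Q(F)$. By the Cauchy--Schwarz inequality, $1/\mu\le n$ and $d_n\ge n!/3$,
\[
|Q(F)|\ge\frac{(n!\,d_n\mu^2/2)^2}{(n!)^3(62\mu^4+4\theta^2\mu^3)}\ge\frac{d_n^2}{4\,n!\,(62+4\theta^2n)}\ge\frac{n!}{36\cdot62+144\,\theta^2n}.
\]
Since $144\,\theta^2\le144/34^2<\frac18$ and $36\cdot62\le n/8$ for large $n$, the denominator is at most $n/4$, and $|Q(F)|\ge4\,n!/n=4N$.
\end{proof}

\section{Two mixing lemmas for slices}\label{sec:mixing}

Suppose now that some slice $A\subseteq G_{i\to j}$ has positive density. We need to know that the rest of the family creates many quotients with $A$. A single permutation $b$ may meet every element of $A$, as happens for $A=\{g\in G_{i\to j}:g\text{ meets }b\}$. The first lemma says that such $b$ are rare. The number of exceptions has to be $o(N)$, since the whole family has only $N+1$ members. Bounding $T$ on mean-zero functions by $p$ alone would allow order $N$ exceptions. The extra factor $1/n$ comes from the fact that a mean-zero function supported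 on one set $G_{i\to j}$ has almost no weight at level one.

\begin{lemma}\label{lem:good}
Let $n$ be large and $A\subseteq G_{i\to j}$ with $|A|=\gamma N>0$. Call $b\notin G_{i\to j}$ \emph{good for $A$} if it is disjoint from at least $\gamma N/6$ elements of $A$. Then at most $\frac{108N}{\gamma n}$ elements $b\notin G_{i\to j}$ are not good.
\end{lemma}

\begin{proof}
Let $h=\mathbf 1_A-\gamma\mathbf 1_{ij}$. It has mean zero, is supported on $G_{i\to j}$, and $\sum_gh(g)^2=\gamma(1-\gamma)N\le\gamma N$. By Lemma~\ref{lem:counts}(d), an element $b\notin G_{i\to j}$ is disjoint from $p$ elements of $G_{i\to j}$, and hence from $(T\mathbf 1_A)(b)=\gamma p+(Th)(b)$ elements of $A$. As $p\ge N/3$, a $b$ that is not good has $|(Th)(b)|\ge\gamma N/6$.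

Put $H_{kl}=\sum_{g(k)=l}h(g)$. This vanishes if $k=i$ or $l=j$: for $(k,l)=(i,j)$ it is the total sum of $h$, and otherwise $G_{k\to l}\cap G_{i\to j}=\emptyset$. We apply \eqref{eq:level} twice. In $\mathrm{Sym}(n)$ it gives $\sum h_1^2=\frac{n-1}{n!}\sum H_{kl}^2$. On the other hand, $h$ is a mean-zero function on the bijections $[n]\setminus\{i\}\to[n]\setminus\{j\}$, which after relabeling form $\mathrm{Sym}(n-1)$, and the sums in \eqref{eq:level} are the same numbers $H_{kl}$. A projection does not increase the norm, so $\frac{n-2}{(n-1)!}\sum H_{kl}^2\le\sum h^2$. Therefore $\sum h_1^2\le\frac{n-1}{n(n-2)}\sum h^2\le\frac2n\sum h^2$. By Lemma~\ref{lem:eigen} and $p\le N$,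
\[
\sum_g(Th)(g)^2\le\Bigl(\frac{2N^2}n+\frac{3600N^2}{(n-1)^2}\Bigr)\sum_gh(g)^2\le\frac{3N^2}n\,\gamma N
\]
for large $n$. The number of $b$ that are not good is at most $\frac{3\gamma N^3}n\cdot\frac{36}{\gamma^2N^2}=\frac{108N}{\gamma n}$.
\end{proof}

The second lemma concerns two slices of positive density and shows that their quotients cover almost everything that parity allows. It rests on the following theorem.

\begin{theorem}[Gowers {\cite[Theorem 3.3]{Gowers}}]\label{thm:gowers}
Let $\Gamma$ be a finite group with no nontrivial irreducible representation of dimension less than $k$. If $X,A,B\subseteq\Gamma$ and $xa=b$ has no solution with $x\in X$, $a\in A$, $b\in B$, then $|X||A||B|\le|\Gamma|^3/k$.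
\end{theorem}

For a symmetric group the sign representation forces $k=1$, which matches Example~\ref{ex:parity}. So we fix signs and pass to the alternating group. Every irreducible complex representation of $\mathrm{Alt}(m)$ is a constituent of the restriction of some $\rho_\lambda$, and this restriction is irreducible if $\lambda\ne\lambda'$ and splits into two parts of equal dimension if $\lambda=\lambda'$. The partitions $(m)$ and $(1^m)$ restrict to the trivial representation. The partitions $(m-1,1)$ and $(2,1^{m-2})$ are not self-conjugate for $m\ge4$ and give dimension $m-1$. All others give dimension at least $m^2/120$ by Lemma~\ref{lem:dim}. Hence $k=m-1$ is admissible for $\mathrm{Alt}(m)$ when $m\ge120$.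

\begin{lemma}\label{lem:product}
Let $n$ be large, $j\ne l$ and $\nu>0$. Let $A\subseteq G_{i\to j}$ consist of permutations of sign $s$ and $B\subseteq G_{i\to l}$ of permutations of sign $t$, with $|A|,|B|\ge\nu N$. Then $BA^{-1}$ contains all but at most $\frac N{8(n-2)\nu^2}$ of the elements of $G_{j\to l}$ of sign $st$. In particular, for fixed $\nu$ it contains at least $(\frac1{2e}-o(1))N$ elements of $D_{j\to l}$ of sign $st$.
\end{lemma}

\begin{proof}
Let $X$ be the set of elements of $G_{j\to l}$ of sign $st$ outside $BA^{-1}$, so that $xa=b$ has no solution in $X\times A\times B$. We translate the three sets into one group. Fix $x_0\in G_{j\to l}$ of sign $st$ and $a_0\in A$, and put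
\[
x'=x_0^{-1}x,\qquad a'=aa_0^{-1},\qquad b'=x_0^{-1}ba_0^{-1}.
\]
Each fixes $j$, along the paths $j\mapsto l\mapsto j$, $\ j\mapsto i\mapsto j$ and $j\mapsto i\mapsto l\mapsto j$. Each is even, with signs $(st)^2$, $s^2$ and $st\cdot t\cdot s$. Also $x'a'=b'$ if and only if $xa=b$. The even permutations that fix $j$ form a copy of $\mathrm{Alt}(n-1)$, of order $N/2$. Theorem~\ref{thm:gowers} with $k=n-2$ gives $|X|\nu^2N^2\le(N/2)^3/(n-2)$. The last sentence follows from Lemma~\ref{lem:counts}(c).
\end{proof}

\section{Families with a dense slice}\label{sec:concentrated}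

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Passing to a subset shrinks $Q(F)$, so we may assume $|F|=N+1$. Write $Q=Q(F)$. Let $\varepsilon=10^{-4}$, fix $\eta>0$ with $\eta\le\frac1{200}$ and $\eta\le\frac\kappa{2e}$, and put
\[
M=\lceil12/\varepsilon\rceil,\qquad\delta=\frac\eta{2M},\qquad\nu=\frac\delta2 ,
\]
so that $\delta\le\varepsilon$ and $\nu\le\eta$. Let $n$ be large in terms of these constants. By \eqref{eq:L}, $\ell(Q)\ge N$ implies $\ell(Q)\ge(1+\frac1e)L$, and a bound $\ell(Q)\ge(c-o(1))N$ with $c$ fixed means $\ell(Q)\ge(ec-o(1))L$.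

If $|F\cap G_{k\to l}|\le\varepsilon N$ for all $k,l$, Proposition~\ref{prop:spread} gives $|Q|\ge4N$, and a label has at most two elements, so $\ell(Q)\ge2N$. Assume from now on that $|F\cap G_{i\to j}|>\varepsilon N$ for some $i,j$, and slice $F$ at $i$. Then $|F_j|>\varepsilon N$ and $\sum_l|F_l|=N+1$. The rest of $F$ could be scattered over up to $n-1$ slices, each too thin for Lemma~\ref{lem:product}. The following claim shows that this is expensive.

\medskip\noindent\emph{Claim. Let $j\in J\subseteq[n]$ and suppose that $R=F\setminus\bigcup_{l\in J}F_l$ has at least $\eta N$ elements. Then $\ell(Q)\ge N$, or $|F_l|\ge\delta N$ for some $l\notin J$.}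

\smallskip\noindent By Lemma~\ref{lem:good}, at least $\eta N-\frac{108N}{\varepsilon n}\ge\frac\eta2N$ elements of $R$ are good for $F_j$. A good element $b\in F_l$ yields at least $\varepsilon N/6$ distinct quotients $ba^{-1}\in Q\cap D_{j\to l}$. If good elements occur in at least $M$ slices $F_l$ with $l\notin J$, Lemma~\ref{lem:labels} for $M$ of the pairs $\{j,l\}$ gives $\ell(Q)\ge M\varepsilon N/6-M^2(n-2)!\ge(2-o(1))N\ge N$. Otherwise the good elements of $R$ lie in fewer than $M$ slices, and one of these has at least $\frac{\eta N}{2M}=\delta N$ elements. This proves the claim.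

\medskip\noindent\textbf{Case 1: $|F\setminus F_j|\le\eta N$.} Here $F_j$ misses at most $\eta N$ elements of $G_{i\to j}$. Since $|F_j|\le N<|F|$, some other slice $F_l$ is nonempty. If it is the only one, then $|F_j|+|F_l|=N+1$ and Lemma~\ref{lem:two} gives $D_{j\leftrightarrow l}\subseteq Q$. Otherwise pick $\sigma\in F_l$ and $\sigma'\in F_{l'}$ with $j,l,l'$ distinct. By Lemma~\ref{lem:counts}(d) each is disjoint from $p$ elements of $G_{i\to j}$, at least $p-\eta N$ of which lie in $F_j$. So $|Q\cap D_{j\to l}|$ and $|Q\cap D_{j\to l'}|$ are at least $(\frac1e-\eta-o(1))N$, and Lemma~\ref{lem:labels} gives $\ell(Q)\ge(2-2e\eta-o(1))L\ge(1+\frac1e)L$, as $2e\eta<0.03$.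

\medskip If Case 1 does not hold, the claim with $J=\{j\}$ lets us assume $|F_l|\ge\delta N$ for some $l\ne j$. Put $A=F_j$, $B=F_l$ and $C=F\setminus(A\cup B)$, so that $|A|,|B|\ge\delta N$. If $C=\emptyset$, Lemma~\ref{lem:two} gives $D_{j\leftrightarrow l}\subseteq Q$. So let $C\ne\emptyset$.

\medskip\noindent\textbf{Case 2: $|C|\ge\eta N$.} The claim with $J=\{j,l\}$ lets us assume $|F_{l'}|\ge\delta N$ for some $l'\notin\{j,l\}$. In each of $F_j,F_l,F_{l'}$ the more frequent sign class has at least $\nu N$ elements. For each of the three pairs $u,v$ from $\{j,l,l'\}$, Lemma~\ref{lem:product} and \eqref{eq:slices} give $|Q\cap D_{u\to v}|\ge(\frac1{2e}-o(1))N$. By Lemma~\ref{lem:labels}, $\ell(Q)\ge(\frac32-o(1))L\ge(1+\frac1e)L$.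

\medskip It remains to treat $0<|C|<\eta N$, where $|A|+|B|\ge(1-\eta)N$. Fix $\sigma\in C$ and put $l'=\sigma(i)\notin\{j,l\}$. Let $A_\pm$ and $B_\pm$ be the parts of $A$ and $B$ of sign $\pm$, and fix signs $s,t$ with $|A_s|,|B_t|\ge\nu N$. By Lemma~\ref{lem:product}, $Q$ contains at least $(\frac1{2e}-o(1))N$ elements of $D_{j\to l}$ of sign $st$. Whether it also contains the elements of the other sign depends on whether $F$ resembles Example~\ref{ex:parity}.

\medskip\noindent\textbf{Case 3: $0<|C|<\eta N$, $|A_{-s}|<\nu N$ and $|B_{-t}|<\nu N$.} Then $|A_s|+|B_t|\ge(1-\eta-2\nu)N\ge(1-3\eta)N$. A sign class of $G_{i\to j}$ or $G_{i\to l}$ has $N/2$ elements, so each of $A_s$, $B_t$ misses at most $3\eta N$ elements of its class. By Lemma~\ref{lem:counts}(c),(d), the elements of $G_{i\to j}$ of sign $s$ that are disjoint from $\sigma$ correspond to one sign class of $D_{j\to l'}$, so there are $(\frac1{2e}+o(1))N$ of them. Hence $|Q\cap D_{j\to l'}|\ge(\frac1{2e}-3\eta-o(1))N$. The same count with $B_t$ and $l$ in place of $A_s$ and $j$ gives this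 bound for $|Q\cap D_{l\to l'}|$. Adding the contribution of $D_{j\to l}$, Lemma~\ref{lem:labels} gives $\ell(Q)\ge(\frac32-6e\eta-o(1))L$. Since $6e\eta\le6e/200<0.082$, this is at least $1.41L\ge(1+\frac1e)L$.

\medskip\noindent\textbf{Case 4: $0<|C|<\eta N$, and $|A_{-s}|\ge\nu N$ or $|B_{-t}|\ge\nu N$.} Lemma~\ref{lem:product} applied to $(A_{-s},B_t)$ or to $(A_s,B_{-t})$ shows that $Q$ also contains at least $(\frac1{2e}-o(1))N$ elements of $D_{j\to l}$ of sign $-st$. So $|Q\cap D_{j\to l}|\ge(\frac1e-o(1))N$. If $D_{j\to l}\subseteq Q$, then $D_{j\leftrightarrow l}\subseteq Q$. Otherwise some $x\in D_{j\to l}$ is missing from $Q$ and Lemma~\ref{lem:three} applies. By Lemma~\ref{lem:labels} for the pairs $\{j,l\},\{j,l'\},\{l,l'\}$,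
\[
\ell(Q)\ge\bigl(\tfrac1e+\tfrac1{e^2}-\eta-o(1)\bigr)N=\bigl(1+\tfrac1e-e\eta-o(1)\bigr)L\ge\bigl(1+\tfrac1e-\kappa\bigr)L,
\]
because $e\eta\le\kappa/2$. This is the only case in which $\kappa$ enters, and the only one in which the bound is not exceeded by a fixed margin.

In every case one of the two alternatives of the theorem holds.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gowers}
Gowers, \emph{Quasirandom groups}, Combin. Probab. Comput. 17 (2008).

\bibitem{GMMPS}
Karen Gunderson, Karen Meagher, Joy Morris, Venkata Raghu Tej Pantangi, Mahsa N Shirazi, \emph{A new measure of robustness of Erd\H{o}s--Ko--Rado Theorems on permutation groups}, arXiv:2502.14582 (2025).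

\end{thebibliography}
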